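\title{Quadric surface bundles whose residual category is not a twisted derived category}

\begin{abstract}
The derived category of a flat quadric surface bundle $\mathcal{Q}\to S$ consists of two copies of the derived category of $S$ and a residual category. We ask whether the residual category is the derived category of a scheme twisted by a Brauer class whenever the generic fiber has corank at most $1$ and every fiber has corank at most $2$. The answer is no over every field of characteristic different from $2$. One counterexample lives over a smooth affine surface, and the obstruction is a ramified quaternion algebra. A second one has smooth total space over a smooth affine threefold, and the obstruction is a factorial node of the discriminant double cover. The equivalences that we exclude are not assumed to be linear over the base. Over a smooth curve over an algebraically closed field the answer is yes, because the bundle has a smooth section.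
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Quadric surface bundles and their residual categories}

Throughout, $\Bbbk$ is a field of characteristic different from $2$, and $S$ is an integral noetherian scheme over $\Bbbk$. Let $E$ be a vector bundle of rank $4$ on $S$, let $\mathcal{L}$ be a line bundle, and let $q\colon \operatorname{Sym}^2E\to\mathcal{L}$ be a quadratic form, with polar form $\beta(x,y)=q(x+y)-q(x)-q(y)$. The form $q$ cuts out a subscheme $\mathcal{Q}$ of the bundle $\mathbb{P}_S(E)$ of lines in $E$. We call $p\colon\mathcal{Q}\to S$ a \emph{quadric surface bundle} if $p$ is flat, so that every fiber is a quadric surface in $\mathbb{P}^3$. The \emph{corank} of a fiber is the dimension of the radical of $\beta$ on it. Geometrically, a fiber of corank $0,1,2,3$ is a smooth quadric, a cone over a smooth conic, a pair of distinct planes, a double plane. Let $S_k\subset S$ be the closed locus where the corank is at least $k$. The bundle has \emph{simple degeneration} if $S_2=\emptyset$.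

We write $\mathbf{D}^{\mathrm{b}}$ for bounded derived categories of coherent sheaves, and all functors between them are derived. A \emph{semiorthogonal decomposition} $\mathcal{T}=\langle\mathcal{T}_1,\dots,\mathcal{T}_n\rangle$ is a sequence of full triangulated subcategories that generate $\mathcal{T}$ and satisfy $\operatorname{Hom}(\mathcal{T}_j,\mathcal{T}_i)=0$ for $j>i$; then $K_0(\mathcal{T})=\bigoplus_i K_0(\mathcal{T}_i)$. The fibers of $p$ are Fano of index $2$, and the resolution $0\to\mathcal{L}^\vee(-2)\to\mathcal{O}\to\mathcal{O}_{\mathcal{Q}}\to0$ on $\mathbb{P}_S(E)$ gives $p_*\mathcal{O}_{\mathcal{Q}}=\mathcal{O}_S$ and $p_*\mathcal{O}_{\mathcal{Q}}(-1)=0$. By the projection formula the functors $M\mapsto p^*M(j)$ are fully faithful and $\operatorname{Hom}(p^*M(2),p^*N(1))=0$. So there is a decomposition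
\begin{equation}\label{eq:sod}
\mathbf{D}^{\mathrm{b}}(\mathcal{Q})=\langle \mathcal{A}_{\mathcal{Q}},\ p^*\mathbf{D}^{\mathrm{b}}(S)(1),\ p^*\mathbf{D}^{\mathrm{b}}(S)(2)\rangle,
\qquad
\mathcal{A}_{\mathcal{Q}}=\{G : p_*(G(-1))=0=p_*(G(-2))\},
\end{equation}
and $\mathcal{A}_{\mathcal{Q}}$ is the \emph{residual category} of $p$. The component of an object $G$ in $\mathcal{A}_{\mathcal{Q}}$ is the object $G_2$ given by
\begin{equation}\label{eq:proj}
G_1=\operatorname{cone}\bigl(p^*p_*(G(-2))(2)\to G\bigr),\qquad G_2=\operatorname{cone}\bigl(p^*p_*(G_1(-1))(1)\to G_1\bigr).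
\end{equation}
The last two components of \eqref{eq:sod} depend only on $S$. All information about $q$ sits in $\mathcal{A}_{\mathcal{Q}}$, and one would like to recognize this category geometrically.

An \emph{Azumaya algebra} on a scheme $Y$ is a sheaf $\mathcal{B}$ of $\mathcal{O}_Y$-algebras, locally free of finite rank, whose fibers $\mathcal{B}\otimes\kappa(y)$ are central simple $\kappa(y)$-algebras. A \emph{twisted scheme} $(Y,\alpha)$ is a noetherian scheme $Y$, not assumed separated or of finite type, with a class $\alpha\in\operatorname{Br}(Y)$ represented by an Azumaya algebra $\mathcal{B}$. We put $\mathbf{D}^{\mathrm{b}}(Y,\alpha)=\mathbf{D}^{\mathrm{b}}(\operatorname{Coh}(Y,\mathcal{B}))$, where $\operatorname{Coh}(Y,\mathcal{B})$ is the category of coherent left $\mathcal{B}$-modules. We call $\mathcal{A}_{\mathcal{Q}}$ \emph{geometric} if there is an exact equivalence of triangulated categories $\mathcal{A}_{\mathcal{Q}}\cong\mathbf{D}^{\mathrm{b}}(Y,\alpha)$ for some twisted scheme $(Y,\alpha)$. The equivalence is not required to be linear over $S$ or over $\Bbbk$.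

\subsection{The question}

A section of $p$ is a line subbundle $L\subset E$ (locally a direct summand) with $q|_L=0$. It is a \emph{smooth section} if it meets every fiber in a smooth point, that is, if the map $E\to L^\vee\otimes\mathcal{L}$, $x\mapsto\beta(\,\cdot\,,x)|_L$, is surjective. Its kernel $L^\perp$ is then a subbundle of rank $3$ containing $L$, and $q$ induces a form $\bar q$ on the rank $2$ bundle $L^\perp/L$. The subscheme $\bar{\mathcal{Q}}=\{\bar q=0\}\subset\mathbb{P}_S(L^\perp/L)$ is the \emph{hyperbolic reduction} of $\mathcal{Q}$. Locally $L$ lies in a hyperbolic plane $H\subset E$ and $\bar q$ is the restriction of $q$ to $H^\perp$, so $q$ and $\bar q$ have the same corank at every point. The geometric fiber of $\bar{\mathcal{Q}}\to S$ is therefore two points over $S\setminus S_1$, a double point over $S_1\setminus S_2$, and a $\mathbb{P}^1$ over $S_2$.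

We use three known results.
\begin{itemize}
\item[(K1)] If $p$ has simple degeneration, then $\mathcal{A}_{\mathcal{Q}}$ is equivalent to a twisted derived category of the double cover $\widetilde S\to S$ ramified along $S_1$.
\item[(K2)] If $p$ has a smooth section and $S_2\neq S$, then $\mathcal{A}_{\mathcal{Q}}\cong\mathbf{D}^{\mathrm{b}}(\bar{\mathcal{Q}})$.
\item[(K3)] If $\Bbbk$ is algebraically closed of characteristic $0$, $\mathcal{Q}$ is smooth and $S$ is a smooth surface, then $\mathcal{A}_{\mathcal{Q}}\cong\mathbf{D}^{\mathrm{b}}(S^+,\mathcal{A}^+)$ for some scheme $S^+$ and some Azumaya algebra $\mathcal{A}^+$ on $S^+$.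
\end{itemize}
The following question comes from \cite{Xie}.

\begin{quote}
\textbf{Question.} \emph{Suppose that $S_2\neq S$ and $S_3=\emptyset$. Is $\mathcal{A}_{\mathcal{Q}}$ geometric?}
\end{quote}

One would guess yes. A fiber of corank at most $2$ is geometrically reduced, so it has a smooth point over a finite separable extension of the residue field; a double plane has none, which explains the condition $S_3=\emptyset$. The flat map $p$ is smooth at such a point, so $p$ acquires a smooth section \'etale locally on $S$. If $S$ is normal, connected \'etale neighborhoods are integral, and (K2) shows that the residual category is geometric over each of them. The Question asks whether these local answers can be replaced by a global one at the price of a Brauer class. By (K1) this is so away from $S_2$.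

\subsection{Results}

\begin{theorem}\label{thm:surface}
Let $S=\operatorname{Spec}\Bbbk[x,x^{-1},t]$ and $\mathcal{Q}=\{u^2-xv^2+tz^2-xtw^2=0\}\subset\mathbb{P}^3_S$. Then $S_2=\{t=0\}\neq S$ and $S_3=\emptyset$, but $\mathcal{A}_{\mathcal{Q}}\not\cong\mathbf{D}^{\mathrm{b}}(Y,\alpha)$ for every twisted scheme $(Y,\alpha)$.
\end{theorem}

\begin{theorem}\label{thm:threefold}
Let $S=\operatorname{Spec}\Bbbk[a,b,c,(1+b)^{-1}]$ and
\[
\mathcal{Q}=\{u^2-(1+b)v^2+az^2+2bzw+cw^2=0\}\subset\mathbb{P}^3_S .
\]
Then $S$ and $\mathcal{Q}$ are smooth over $\Bbbk$, $S_2$ is the single point $o=(0,0,0)$ and $S_3=\emptyset$, but $\mathcal{A}_{\mathcal{Q}}\not\cong\mathbf{D}^{\mathrm{b}}(Y,\alpha)$ for every twisted scheme $(Y,\alpha)$.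
\end{theorem}

In both cases the coefficient of $u^2$ is $1$, so the form is nonzero on every fiber and $p$ is flat.

\begin{theorem}\label{thm:curve}
Let $\Bbbk$ be algebraically closed and let $S$ be a smooth connected curve over $\Bbbk$. If $S_2\neq S$ and $S_3=\emptyset$, then $p$ has a smooth section. Hence $\mathcal{A}_{\mathcal{Q}}\cong\mathbf{D}^{\mathrm{b}}(\bar{\mathcal{Q}})$ by \textup{(K2)}, and $\mathcal{A}_{\mathcal{Q}}$ is geometric with trivial Brauer class.
\end{theorem}

\begin{corollary}\label{cor:dims}
\textup{(a)} For every $n\ge0$, the product with $\mathbb{A}^n$ of the bundle in Theorem~\ref{thm:surface} or Theorem~\ref{thm:threefold} is a counterexample to the Question. So there are counterexamples with $S$ smooth of every dimension $\ge2$, and with $\mathcal{Q}$ and $S$ smooth and $S$ of every dimension $\ge3$.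

\textup{(b)} Let $\Bbbk$ be algebraically closed and $S$ smooth. The answer to the Question is yes if $\dim S=1$, and there are counterexamples in every dimension $\ge2$. If moreover $\mathcal{Q}$ is smooth and $\operatorname{char}\Bbbk=0$, the answer is yes for $\dim S=1$ and $\dim S=2$, and there are counterexamples in every dimension $\ge3$.
\end{corollary}

Section~\ref{sec:models} shows both obstructions on explicit \'etale covers. The difficulty in turning them into proofs is that $Y$ and the equivalence are arbitrary. Sections~\ref{sec:twisted} and~\ref{sec:linear} show that any equivalence produces a morphism $Y\to S$ and can be localized on $S$. Section~\ref{sec:field} describes the residual category over the generic point. Theorems~\ref{thm:surface}, \ref{thm:threefold} and~\ref{thm:curve} are proved in Sections~\ref{sec:surface}, \ref{sec:threefold} and~\ref{sec:curve}.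

\section{Two split bundles and their twisted forms}\label{sec:models}

Both examples have the shape $q=u^2-ev^2+q'(z,w)$ with $e$ a unit. If $e=\epsilon^2$ is a square, then $L=\mathcal{O}\cdot(\epsilon,1,0,0)$ is isotropic, its pairing with $(u,v,z,w)$ is $2\epsilon(u-\epsilon v)$, which is surjective, and $L^\perp/L$ has coordinates $z,w$ and form $q'$. So $L$ is a smooth section and $\bar{\mathcal{Q}}=\{q'=0\}\subset\mathbb{P}^1_S$. In each example $e$ is not a square, and we look at $\bar{\mathcal{Q}}$ over the \'etale double cover $\epsilon^2=e$ to see what a global $Y$ would have to look like.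

\begin{example}\label{ex:dvr}
Let $\kappa$ be a field of characteristic different from $2$, let $x\in\kappa^*$ be a nonsquare, let $R=\kappa[t]_{(t)}$ with fraction field $F$, and let $q=u^2-xv^2+t(z^2-xw^2)$. Over $R'=R[\epsilon]/(\epsilon^2-x)$ the hyperbolic reduction is
\[
\{\,t\,(z-\epsilon w)(z+\epsilon w)=0\,\}\subset\mathbb{P}^1_{R'} .
\]
It is the closed fiber $\mathbb{P}^1$ together with two disjoint sections of $\mathbb{P}^1_{R'}\to\operatorname{Spec}R'$. Over $R$ itself there is no smooth section: the $\kappa$-points of the closed fiber $\{u^2=xv^2\}$ have $u=v=0$ and are singular. Over $F$ the form $q$ is the reduced norm of the quaternion algebra $D=(x,-t)_F$, and we will see that $\mathcal{A}_{\mathcal{Q}_F}$ is the derived category of two $F$-points, each twisted by $[D]$. Suppose that $\mathcal{A}_{\mathcal{Q}}\cong\mathbf{D}^{\mathrm{b}}(Y,\alpha)$. As in the split picture, an $F$-point of $Y$ should close up to a section $\operatorname{Spec}R\to Y$. Pulling $\alpha$ back along it would extend $[D]$ to a class in $\operatorname{Br}(R)$. But $D$ is ramified at $t=0$. This is the proof of Theorem~\ref{thm:surface}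 in outline.
\end{example}

\begin{example}\label{ex:node}
Take the bundle of Theorem~\ref{thm:threefold} over $S'=\{\epsilon^2=1+b\}$. The reduction is $\bar{\mathcal{Q}}=\{az^2+2bzw+cw^2=0\}\subset\mathbb{P}^1_{S'}$, a smooth threefold because the partial derivatives in $a$ and $c$ are $z^2$ and $w^2$. On $\bar{\mathcal{Q}}$ we have $(az+bw)z=-(bz+cw)w$, so
\[
\tau=\frac{az+bw}{w}=-\frac{bz+cw}{z}
\]
is a regular function, and $\tau^2=\bigl(a(az^2+2bzw)+b^2w^2\bigr)/w^2=b^2-ac$. This gives a morphism from $\bar{\mathcal{Q}}$ to the double cover $X'=\{\tau^2=b^2-ac\}$ of $S'$, which has a node at each point with $a=b=c=\tau=0$. Away from the nodes the morphism has the inverse $(z:w)=(\tau-b:a)=(-c:\tau+b)$, and over each node the fiber is $\mathbb{P}^1$. Thus $\bar{\mathcal{Q}}\to X'$ resolves the nodes without contracting a divisor.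

This is possible because $X'$ is not factorial at a node. The rational function $z/w=(\tau-b)/a=-c/(\tau+b)$ has its pole along the divisor $\{a=0,\ \tau=-b\}$, one of the two components of $\{a=0\}\subset X'$. On $\bar{\mathcal{Q}}$ the pole is $\{w=0\}$, which meets the exceptional $\mathbb{P}^1$ in one point only. If the pole on $X'$ were the zero locus of a single function vanishing at the node, it would pass through every point over the node.

Over $S$ the double cover is $X=\{\sigma^2=(1+b)(b^2-ac)\}$, with $\sigma=\epsilon\tau$. Now $\{a=0\}\subset X$ is the irreducible surface $\sigma^2=(1+b)b^2$: the involution $\epsilon\mapsto-\epsilon$ exchanges the divisors $\tau=b$ and $\tau=-b$. We will see that $X$ is factorial. The proof of Theorem~\ref{thm:threefold} shows that any $Y$ shares the features of the split model (it is regular, birational to $X$, and has no divisor over $o$) and that a factorial node admits no such $Y$. The unit $1+b$ equals $1$ at $o$, so the two planes of the fiber $\{u^2=v^2\}$ are defined over $\Bbbk$; the obstruction is invisible on the fiber.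
\end{example}

\section{Modules over an Azumaya algebra}\label{sec:twisted}

Let $Y$ be a noetherian scheme and $\mathcal{B}$ an Azumaya algebra on $Y$ with class $\alpha$. We collect the facts that we use. None of them needs $Y$ to be separated.

\medskip\noindent\textbf{(F1) Extension.} A quasi-coherent $\mathcal{B}$-module is the union of its coherent $\mathcal{B}$-submodules. If $j\colon V\subset Y$ is open, $M$ is a coherent $\mathcal{B}$-module on $Y$ and $M'\subset M|_V$ is a coherent submodule, then the kernel of $M\to j_*(M|_V/M')$ is a coherent submodule of $M$ that restricts to $M'$.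

\medskip\noindent\textbf{(F2) Ext groups.} For $M,N\in\mathbf{D}^{\mathrm{b}}(Y,\alpha)$,
\[
\operatorname{Ext}^m(M,N):=\operatorname{Hom}(M,N[m])=H^m\bigl(Y,R\mathcal{H}om_{\mathcal{B}}(M,N)\bigr).
\]
Indeed, by (F1) morphisms may be computed in the derived category of quasi-coherent $\mathcal{B}$-modules. On a noetherian scheme every quasi-coherent sheaf embeds in a quasi-coherent sheaf $J$ that is injective among all $\mathcal{O}_Y$-modules, and the sheaves $\mathcal{H}om_{\mathcal{O}}(\mathcal{B},J)$ supply enough quasi-coherent $\mathcal{B}$-modules that are injective among all $\mathcal{B}$-modules. In particular $\operatorname{Ext}^m(\mathcal{B},G)=H^m(Y,G)$. A sheaf supported on finitely many closed points has no higher cohomology, so for coherent $M,N$ with $M$ supported at one closed point $y$ we get $\operatorname{Ext}^m(M,N)=\operatorname{Ext}^m_{\mathcal{B}_y}(M_y,N_y)$.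

\medskip\noindent\textbf{(F3) Points.} Every point of $Y$ specializes to a closed point. For a closed point $y$ write $\mathcal{B}\otimes\kappa(y)\cong M_n(\Delta)$ with $\Delta$ a division algebra, and let $T_y$ be the simple module, viewed as a coherent $\mathcal{B}$-module supported at $y$. Every finitely generated $\mathcal{B}\otimes\kappa(y)$-module is a power of $T_y$. The ring $\operatorname{End}(T_y)\cong\Delta^{\mathrm{op}}$ is a division algebra with center $\kappa(y)$, and its opposite has Brauer class $\alpha(y)$. So $T_y$ is indecomposable, and it records both the residue field and the value of $\alpha$ at $y$. By (F2), $\operatorname{Ext}^m(T_y,T_{y'})=0$ for all $m$ if $y\neq y'$.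

\medskip\noindent\textbf{(F4) Points detect objects.} If $0\neq M\in\mathbf{D}^{\mathrm{b}}(Y,\alpha)$, then $\operatorname{Hom}(M,T_y[-i])\neq0$ for some closed point $y$ and some $i$. Let $H=H^i(M)$ be the top cohomology sheaf and $y$ a closed point of its support. Then $H\otimes\kappa(y)\neq0$ by Nakayama's lemma, so $H$ surjects onto $T_y$, and $M\to H[-i]\to T_y[-i]$ is nonzero on $H^i$.

\medskip
The self-extensions of $T_y$ detect regularity.

\begin{lemma}\label{lem:regular}
Let $(\mathcal{O},\mathfrak{m},\kappa)$ be a noetherian local ring, $\mathcal{B}$ an Azumaya algebra over $\mathcal{O}$ and $T$ the simple $\mathcal{B}$-module. If $\operatorname{Ext}^m_{\mathcal{B}}(T,T)=0$ for $m\gg0$, then $\mathcal{O}$ is regular of dimension $\max\{m:\operatorname{Ext}^m_{\mathcal{B}}(T,T)\neq0\}$.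
\end{lemma}

\begin{proof}
Let $\mathcal{O}'$ be the strict henselization of $\mathcal{O}$. It is a noetherian local ring, faithfully flat over $\mathcal{O}$, with maximal ideal $\mathfrak{m}\mathcal{O}'$ and residue field a separable closure $\kappa'$ of $\kappa$. It has the same dimension as $\mathcal{O}$, it is regular if and only if $\mathcal{O}$ is, and $\mathcal{B}\otimes\mathcal{O}'\cong M_n(\mathcal{O}')$. Under Morita equivalence the module $T\otimes\mathcal{O}'=T\otimes_\kappa\kappa'$ corresponds to $(\kappa')^j$ with $j>0$. By flatness
\[
\operatorname{Ext}^m_{\mathcal{B}}(T,T)\otimes_{\mathcal{O}}\mathcal{O}'\cong\operatorname{Ext}^m_{\mathcal{O}'}(\kappa',\kappa')^{j^2}.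
\]
The dimension of $\operatorname{Ext}^m_{\mathcal{O}'}(\kappa',\kappa')$ is the rank of the $m$-th term of a minimal free resolution of $\kappa'$. By Serre's criterion, a noetherian local ring is regular if and only if this resolution is finite, and then its length is the dimension of the ring.
\end{proof}

\section{Every equivalence is compatible with the base}\label{sec:linear}

Let $S=\operatorname{Spec}R$ be affine, $p\colon\mathcal{Q}\to S$ a quadric surface bundle, and $\Phi\colon\mathbf{D}^{\mathrm{b}}(Y,\alpha)\to\mathcal{A}_{\mathcal{Q}}$ an exact equivalence. A priori $Y$ has nothing to do with $S$. But $R$ acts on every object of $\mathcal{A}_{\mathcal{Q}}$, naturally, and natural endomorphisms of coherent $\mathcal{B}$-modules are functions on $Y$. This yields a morphism $g\colon Y\to S$. On complexes the two resulting actions of $R$ are only shown to agree up to nilpotents. That is enough, because localization and supports can be described by nilpotence alone.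

A triangulated category is \emph{$R$-linear} if its Hom groups are $R$-modules, composition is bilinear and the shift is linear. We say that $r\in R$ \emph{kills} $M$ if $r\cdot\mathrm{id}_M=0$, and is \emph{nilpotent on} $M$ if some power of $r$ kills $M$. Recall that morphisms $M\to N$ in the Verdier quotient $\mathcal{T}/\mathcal{N}$ by a thick subcategory are fractions $f\psi^{-1}$ with $f\colon M'\to N$, $\psi\colon M'\to M$ and $\operatorname{cone}(\psi)\in\mathcal{N}$, and that $f\colon M\to N$ becomes zero if and only if $f\psi=0$ for some such $\psi$.

\begin{lemma}\label{lem:verdier}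
Let $\mathcal{T}$ be an $R$-linear triangulated category, $\Sigma\subset R$ a multiplicative set, and $\mathcal{N}_\Sigma\subset\mathcal{T}$ the full subcategory of objects killed by some $r\in\Sigma$; equivalently, on which some $r\in\Sigma$ is nilpotent. Then $\mathcal{N}_\Sigma$ is thick and $\operatorname{Hom}_{\mathcal{T}/\mathcal{N}_\Sigma}(M,N)=\Sigma^{-1}\operatorname{Hom}_{\mathcal{T}}(M,N)$.
\end{lemma}

\begin{proof}
Let $M_1\xrightarrow{\iota}M_2\xrightarrow{\pi}M_3\to M_1[1]$ be a triangle in which $r$ kills $M_1$ and $r'$ kills $M_3$. Then $\pi\circ r'=0$, so $r'\,\mathrm{id}_{M_2}=\iota\phi$ for some $\phi$, and $rr'\,\mathrm{id}_{M_2}=\iota\circ r\circ\phi=0$. Shifts and summands of objects killed by $r$ are killed by $r$. So $\mathcal{N}_\Sigma$ is thick.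

Let $M\xrightarrow{r}M\xrightarrow{\iota}C\xrightarrow{\pi}M[1]$ be a triangle with $r\in\Sigma$. Then $r\pi=0$ and $r\iota=0$. The first equation gives $r\,\mathrm{id}_C=\iota\phi$, and the second gives $r^2\,\mathrm{id}_C=0$. So $r$ becomes invertible in the quotient, and we get a map $\Sigma^{-1}\operatorname{Hom}_{\mathcal{T}}(M,N)\to\operatorname{Hom}_{\mathcal{T}/\mathcal{N}_\Sigma}(M,N)$. If $\psi\colon M'\to M$ has cone killed by $r\in\Sigma$, then $r\,\mathrm{id}_M$ followed by $M\to\operatorname{cone}(\psi)$ is zero, so $r\,\mathrm{id}_M=\psi\phi$ for some $\phi\colon M\to M'$. Hence $f\psi^{-1}=r^{-1}f\phi$, which gives surjectivity. If $f\colon M\to N$ satisfies $f\psi=0$, then $rf=f\psi\phi=0$, which gives injectivity.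
\end{proof}

\begin{proposition}\label{prop:g}
There is a morphism $g\colon Y\to S$ with the following properties.

\textup{(a)} For $r\in R$ and $M\in\operatorname{Coh}(Y,\mathcal{B})$, the endomorphism $\Phi^{-1}(r\cdot\mathrm{id}_{\Phi M})$ of $M$ is multiplication by $g^*r$. For coherent sheaves $M,N$, the $R$-module structures on $\operatorname{Ext}^m(M,N)$ given by $g$ and by $\Phi$ agree, and these modules are finitely generated over $R$.

\textup{(b)} For $r\in R$ and $M\in\mathbf{D}^{\mathrm{b}}(Y,\alpha)$ the following are equivalent: $r$ is nilpotent on $\Phi M$; $g^*r$ is nilpotent on $M$; the cohomology sheaves of $M$ are supported on the zero locus of $g^*r$.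
\end{proposition}

\begin{proof}
(a) Put $\zeta_r(M)=\Phi^{-1}(r\cdot\mathrm{id}_{\Phi M})$. This is a natural endomorphism of the identity functor of $\mathbf{D}^{\mathrm{b}}(Y,\alpha)$. It commutes with shifts because $\Phi$ does.

Naturality holds locally as well: if $M,N$ are coherent on $Y$, $V\subset Y$ is open and $f\colon M|_V\to N|_V$ is $\mathcal{B}$-linear, then $f\circ\zeta_r(M)|_V=\zeta_r(N)|_V\circ f$. To see this, extend the graph of $f$ by (F1) to a coherent submodule $M'\subset M\oplus N$. The projection $M'\to M$ is an isomorphism over $V$, the projection $M'\to N$ restricts to $f$, and $\zeta_r$ is natural for both.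

The endomorphism $\zeta_r(\mathcal{B})$ of the left module $\mathcal{B}$ is right multiplication by a section $z_r\in\Gamma(Y,\mathcal{B})$. By local naturality it commutes with right multiplication by all local sections of $\mathcal{B}$. So $z_r$ is a section of the center of $\mathcal{B}$, which is $\mathcal{O}_Y$ since $\mathcal{B}$ is Azumaya. For coherent $M$ and affine open $V$ choose a surjection $\mathcal{B}^n|_V\to M|_V$; local naturality shows that $\zeta_r(M)|_V$ is multiplication by $z_r$. The map $r\mapsto z_r$ is a ring homomorphism $R\to\Gamma(Y,\mathcal{O}_Y)$, which defines $g$. On $\operatorname{Ext}^m(M,N)$ the action of $r$ through $\Phi$ is composition with $\zeta_r(M)=g^*r$. Finally, Hom groups in $\mathbf{D}^{\mathrm{b}}(\mathcal{Q})$ are finitely generated over $R$ because $\mathcal{Q}$ is projective over the noetherian ring $R$.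

(b) The difference $\theta=\zeta_r-g^*r$ is natural and vanishes on shifts of sheaves. We claim that $\theta_M^n=0$ if $M$ has $n$ nonzero cohomology sheaves. Take the truncation triangle $M'\xrightarrow{\iota}M\xrightarrow{\pi}H[-i]$ with $H$ the top cohomology sheaf. Then $\pi\theta_M=\theta_{H[-i]}\pi=0$, so $\theta_M=\iota\phi$, and by induction $\theta_M^n=\theta_M^{n-1}\iota\phi=\iota\theta_{M'}^{n-1}\phi=0$. Since $\zeta_r(M)$ and $g^*r$ commute and differ by a nilpotent, one is nilpotent if and only if the other is. If $g^*r$ is nilpotent on $M$, it is nilpotent on each cohomology sheaf, which gives the support condition. Conversely, a coherent sheaf on a noetherian scheme supported on the zero locus of a function is killed by a power of it, and nilpotence passes from the cohomology sheaves to $M$ by the thickness in Lemma~\ref{lem:verdier}.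
\end{proof}

The finite generation in (a) is the only trace that the properness of $p$ leaves on $Y$. It replaces properness of $g$ in all arguments below.

\begin{proposition}\label{prop:local}
Let $\Sigma\subset R\setminus\{0\}$ be multiplicative, and let $Y_\Sigma$ and $\mathcal{Q}_\Sigma$ be the base changes of $Y$ and $\mathcal{Q}$ to $\Sigma^{-1}R$. Then $\Phi$ induces an exact equivalence $\Phi_\Sigma\colon\mathbf{D}^{\mathrm{b}}(Y_\Sigma,\alpha)\to\mathcal{A}_{\mathcal{Q}_\Sigma}$, and the morphism attached to $\Phi_\Sigma$ by Proposition~\ref{prop:g} is the base change of $g$.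
\end{proposition}

\begin{proof}
Let $R$ act on $\mathbf{D}^{\mathrm{b}}(Y,\alpha)$ through $g^*$. The projection $f\colon Y_\Sigma\to Y$ is affine and flat, $Y_\Sigma$ is noetherian, and $f_*f^*N=\Sigma^{-1}N$. We show that $f^*$ identifies $\mathbf{D}^{\mathrm{b}}(Y_\Sigma,\alpha)$ with $\mathbf{D}^{\mathrm{b}}(Y,\alpha)/\mathcal{N}_\Sigma$.

\emph{Morphisms.} By adjunction $\operatorname{Hom}(f^*M,f^*N)=\operatorname{Hom}(M,\Sigma^{-1}N)$. Locally $M$ has a bounded above resolution by finite free $\mathcal{B}$-modules and $N$ is bounded, so $R\mathcal{H}om_{\mathcal{B}}(M,\Sigma^{-1}N)=\Sigma^{-1}R\mathcal{H}om_{\mathcal{B}}(M,N)$. Localization at $\Sigma$ is a filtered colimit, and on a noetherian space hypercohomology of bounded below complexes commutes with it. With (F2), $\operatorname{Hom}(f^*M,f^*N)=\Sigma^{-1}\operatorname{Hom}(M,N)$. By Lemma~\ref{lem:verdier} the functor induced by $f^*$ on the quotient is fully faithful.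

\emph{Objects.} Let $M'^\bullet$ be a bounded complex of coherent $\mathcal{B}$-modules on $Y_\Sigma$. By (F1), $f_*M'^i$ is the union of its coherent submodules $N$, and the localizations $f^*N$ exhaust the noetherian object $M'^i$. So there are coherent $N^i\subset f_*M'^i$ with $f^*N^i=M'^i$. Replacing $N^{i+1}$ by $N^{i+1}+d(N^i)$, from the lowest degree upward, gives a complex $N^\bullet$ with $f^*N^\bullet=M'^\bullet$.

Both arguments apply to $\mathcal{Q}$ with the trivial algebra. So $\mathcal{A}_{\mathcal{Q}}/\mathcal{N}_\Sigma\to\mathbf{D}^{\mathrm{b}}(\mathcal{Q}_\Sigma)$ is fully faithful, both sides having Hom groups $\Sigma^{-1}\operatorname{Hom}$, and its image lies in $\mathcal{A}_{\mathcal{Q}_\Sigma}$ by flat base change. The image is all of $\mathcal{A}_{\mathcal{Q}_\Sigma}$: extend $G'\in\mathcal{A}_{\mathcal{Q}_\Sigma}$ to $G\in\mathbf{D}^{\mathrm{b}}(\mathcal{Q})$ and form $G_2$ as in \eqref{eq:proj}. By flat base change the terms $p_*(G(-2))$ and $p_*(G_1(-1))$ vanish on restriction to $\Sigma^{-1}R$, so $G_2$ restricts to $G'$.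

By Proposition~\ref{prop:g}(b), $\Phi$ matches the subcategories $\mathcal{N}_\Sigma$ on the two sides, so it descends to the quotients. For $r\in R$, the endomorphism $\Phi_\Sigma^{-1}(r)$ of $f^*\mathcal{B}$ is $f^*\zeta_r(\mathcal{B})=f^*g^*r$. A ring homomorphism from $\Sigma^{-1}R$ is determined by its restriction to $R$, which proves the last claim.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dims}, given Theorems~\ref{thm:surface}--\ref{thm:curve}]
(a) The conditions $S_2\neq S$ and $S_3=\emptyset$ and smoothness persist for $\mathcal{Q}\times\mathbb{A}^n\to S\times\mathbb{A}^n$. Let $y_1,\dots,y_n$ be coordinates on $\mathbb{A}^n$ and localize at $\Sigma=\Bbbk[y_1,\dots,y_n]\setminus\{0\}$. The result is the same example over the field $\Bbbk(y_1,\dots,y_n)$. If the product had geometric residual category, so would this example, by Proposition~\ref{prop:local}; this contradicts the theorem over that field. Part (b) combines (a), Theorem~\ref{thm:curve} and (K3).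
\end{proof}

\section{Smooth quadric surfaces over a field}\label{sec:field}

After localizing at the generic point of $S$ we face a smooth quadric over a field $F$ of characteristic different from $2$. Let $Q=\{q=0\}\subset\mathbb{P}^3_F$ and let $\delta=\det q\in F^*$ be the determinant of the symmetric matrix of $q$, well defined up to squares.

Diagonalize $q$ and adjoin square roots of the diagonal entries and of $-1$. Over the resulting finite Galois extension $F'$ there is an isometry $\phi$ from $q$ to the determinant form on $2\times2$ matrices. So $Q_{F'}$ is the quadric of rank one matrices, $Q_{F'}\cong\mathbb{P}^1\times\mathbb{P}^1$ and $\mathcal{O}(1)=\mathcal{O}(1,1)$. An element $\gamma\in\operatorname{Gal}(F'/F)$ fixes or exchanges the two rulings, and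
\begin{equation}\label{eq:rulings}
\gamma\text{ exchanges the rulings}\iff\gamma(\sqrt\delta)=-\sqrt\delta .
\end{equation}
Indeed, the determinant form has $\det=1/16$, so $\sqrt\delta=\pm\det(\phi)/4$. The Galois action on matrix entries fixes each ruling, and it differs from the action on $Q_{F'}$ by the isometry $\phi\,\gamma(\phi)^{-1}$, of determinant $\det\phi/\gamma(\det\phi)$. An isometry is a product of reflections, and each reflection exchanges the rulings, being conjugate over $\overline{F}$ to transposition. So an isometry exchanges the rulings if and only if its determinant is $-1$.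

On $\mathbb{P}^1\times\mathbb{P}^1$ the collection $\mathcal{O},\mathcal{O}(1,0),\mathcal{O}(0,1),\mathcal{O}(1,1)$ is full and exceptional. By Serre duality the first object may be moved to the end after twisting by $\omega^{-1}=\mathcal{O}(2,2)$, which gives $\mathbf{D}^{\mathrm{b}}=\langle\mathcal{O}(1,0),\mathcal{O}(0,1),\mathcal{O}(1,1),\mathcal{O}(2,2)\rangle$. Thus $\mathcal{A}_{Q_{F'}}=\langle\mathcal{O}(1,0),\mathcal{O}(0,1)\rangle$. The two line bundles have no Ext groups between them, since $\mathcal{O}(1,-1)$ and $\mathcal{O}(-1,1)$ have no cohomology. In the split case the residual category is the derived category of two points. The next proposition descends this to $F$.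

For $x,y\in F^*$ let $(x,y)_F$ be the quaternion algebra with $i^2=x$, $j^2=y$, $ij=-ji$. Its reduced norm in the basis $1,i,j,ij$ is the diagonal form $\langle1,-x,-y,xy\rangle$, and conjugation gives $D\cong D^{\mathrm{op}}$ for every quaternion algebra $D$.

\begin{proposition}\label{prop:field}
\textup{(a)} If $\delta\notin F^{*2}$, every object of $\mathcal{A}_Q$ is a finite sum of shifts of one object $E_0\neq0$, and $\operatorname{End}(E_0)$ is a division algebra with center isomorphic to $F(\sqrt\delta)$ over $F$. Moreover $\operatorname{Ext}^m(E_0,E_0)=0$ for $m\neq0$.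

\textup{(b)} If $q$ is the reduced norm of a quaternion division algebra $D$, every object of $\mathcal{A}_Q$ is a finite sum of shifts of two objects $E_1,E_2$ with $\operatorname{End}(E_i)\cong D$ as $F$-algebras and $\operatorname{Ext}^m(E_i,E_j)=0$ unless $i=j$ and $m=0$.
\end{proposition}

\begin{proof}
Suppose that $W$ is a vector bundle on $Q$ with $W_{F'}\cong\mathcal{O}(1,0)^n\oplus\mathcal{O}(0,1)^n$, $n>0$, and put $\Lambda=\operatorname{End}(W)$. By base change to $F'$ we have $W\in\mathcal{A}_Q$, $\operatorname{Ext}^m(W,W)=0$ for $m\neq0$, and $\Lambda_{F'}\cong M_n(F')\times M_n(F')$, so $\Lambda$ is semisimple. A finitely generated right $\Lambda$-module $N$ is a summand of some $\Lambda^k$, so $N\otimes_\Lambda W$ is a summand of $W^k$, and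
\begin{equation}\label{eq:tensorhom}
\operatorname{Hom}(N\otimes_\Lambda W,M)=\operatorname{Hom}_\Lambda(N,\operatorname{Hom}(W,M))\qquad\text{for } M\in\mathbf{D}^{\mathrm{b}}(Q).
\end{equation}
For $M\in\mathcal{A}_Q$ let $N_m=\operatorname{Ext}^m(W,M)$. The identities of the $N_m$ give a morphism $\bigoplus_m N_m\otimes_\Lambda W[-m]\to M$ that induces an isomorphism on all $\operatorname{Ext}^m(W,-)$. Its cone lies in $\mathcal{A}_Q$ and after base change receives no morphisms from shifts of $\mathcal{O}(1,0)$ and $\mathcal{O}(0,1)$, so it is zero. Hence $M$ is a sum of shifts of objects $N\otimes_\Lambda W$ with $N$ simple. By \eqref{eq:tensorhom}, $\operatorname{Ext}^m(N\otimes_\Lambda W,N'\otimes_\Lambda W)$ is $\operatorname{Hom}_\Lambda(N,N')$ for $m=0$ and zero otherwise. It remains to find $W$ and compute $\Lambda$.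

(a) Let $W$ be the pushforward of $\mathcal{O}(1,0)$ along $Q_{F'}\to Q$. Then $W_{F'}=\bigoplus_\gamma\gamma^*\mathcal{O}(1,0)$, and by \eqref{eq:rulings} half of the summands are $\mathcal{O}(1,0)$ and half are $\mathcal{O}(0,1)$. The center of $\Lambda$ is a quadratic \'etale $F$-algebra. Its two primitive idempotents over $F'$ are the projections to $\mathcal{O}(1,0)^n$ and $\mathcal{O}(0,1)^n$, and the Galois group permutes them as it permutes $\pm\sqrt\delta$. So the center is the field $F(\sqrt\delta)$, the algebra $\Lambda$ is simple, and $E_0=N\otimes_\Lambda W$ with $N$ the simple module has the stated properties.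

(b) Here $Q\subset\mathbb{P}(D)$. Let $\nu\colon\mathcal{O}_Q(-1)\to D\otimes\mathcal{O}_Q$ be the tautological inclusion, and let $I,J\subset D\otimes\mathcal{O}_Q$ be the images of $D\otimes\mathcal{O}_Q(-1)$ under left and right multiplication by $\nu$. Write $D_{F'}=\operatorname{End}(V)=V\otimes V^*$. On $Q_{F'}$ the tautological line is $\mathcal{O}(-1,0)\otimes\mathcal{O}(0,-1)$ with subbundles $\mathcal{O}(-1,0)\subset V\otimes\mathcal{O}$ and $\mathcal{O}(0,-1)\subset V^*\otimes\mathcal{O}$. For a rank one element $e\otimes\lambda$ we have $(e\otimes\lambda)\operatorname{End}(V)=e\otimes V^*$ and $\operatorname{End}(V)(e\otimes\lambda)=V\otimes\lambda$. Hence $I_{F'}=\mathcal{O}(-1,0)\otimes V^*$ and $J_{F'}=V\otimes\mathcal{O}(0,-1)$, and $W=I(1)\oplus J(1)$ works with $n=2$. The algebra $D$ acts on $I$ from the right and on $J$ from the left. Since $D$ is simple, $D^{\mathrm{op}}\to\operatorname{End}(I)$ and $D\to\operatorname{End}(J)$ are injective, and both targets have dimension $4$. So $\Lambda\cong D\times D$, and its two simple modules give $E_1=I(1)$ and $E_2=J(1)$.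
\end{proof}

\section{A ramified quaternion algebra}\label{sec:surface}

We return to Example~\ref{ex:dvr}: $\kappa$ is a field of characteristic different from $2$, $x\in\kappa^*$ is a nonsquare, $R=\kappa[t]_{(t)}$, $F=\kappa(t)$, and $D=(x,-t)_F$, whose reduced norm is $\langle1,-x,t,-xt\rangle$.

\begin{lemma}\label{lem:ramified}
The class $[D]$ is not in the image of $\operatorname{Br}(R)\to\operatorname{Br}(F)$. In particular $D$ is a division algebra.
\end{lemma}

\begin{proof}
Let $\kappa'=\kappa(\sqrt x)$. We use three textbook facts. Over a field $F_1$ in which $x$ is not a square, $(x,y)+(x,y')=(x,yy')$ in $\operatorname{Br}(F_1)$, and $(x,y)=0$ if and only if $y$ is a norm from $F_1(\sqrt x)$. The classes in $\operatorname{Br}(\kappa)$ split by $\kappa'$ are the $(x,c)$ with $c\in\kappa^*$. Finally $\operatorname{Br}(\kappa)\to\operatorname{Br}(\kappa[[t]])$ is an isomorphism, inverse to reduction modulo $t$.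

Suppose that $[D]$ comes from $\operatorname{Br}(R)$. Passing to the completion $\kappa[[t]]$, we find $\omega\in\operatorname{Br}(\kappa)$ whose image in $\operatorname{Br}(\kappa((t)))$ is that of $[D]$. Since $x$ is a square in $\kappa'((t))$, the class $\omega$ dies there. The map $\operatorname{Br}(\kappa')\to\operatorname{Br}(\kappa'((t)))$ is injective, because for a central division algebra $\Delta$ over $\kappa'$ the ring $\Delta\otimes\kappa'((t))=\Delta((t))$ is again a division ring. So $\omega$ is split by $\kappa'$, and $\omega=(x,c)$. Quaternion classes are $2$-torsion, so $(x,-tc)=0$ over $\kappa((t))$, that is, $-tc=f_0^2-xf_1^2$ with $f_0,f_1\in\kappa((t))$. Let $m$ be the smaller of the valuations of $f_0,f_1$, and $c_0,c_1$ their coefficients of $t^m$. Then $c_0^2-xc_1^2\neq0$ because $x$ is not a square in $\kappa$, so the right side has valuation $2m$. The left side has valuation $1$, a contradiction. In particular $[D]\neq0$, and a nonsplit quaternion algebra is a division algebra.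
\end{proof}

\begin{proposition}\label{prop:dvr}
The residual category of $\mathcal{Q}_R=\{u^2-xv^2+tz^2-xtw^2=0\}\subset\mathbb{P}^3_R$ is not geometric.
\end{proposition}

\begin{proof}
Suppose that $\Phi\colon\mathbf{D}^{\mathrm{b}}(Y,\alpha)\to\mathcal{A}_{\mathcal{Q}_R}$ is an equivalence, with $g\colon Y\to\operatorname{Spec}R$ from Proposition~\ref{prop:g}. Let $Y_F\subset Y$ be the open subscheme where $g^*t$ is invertible. By Proposition~\ref{prop:local}, $\mathbf{D}^{\mathrm{b}}(Y_F,\alpha)\cong\mathcal{A}_{\mathcal{Q}_F}\neq0$, so $Y_F$ has a closed point $y$.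

\emph{The point $y$ is an $F$-point with $\alpha(y)=[D]$.} The object $T_y$ on $Y_F$ is indecomposable, so by Proposition~\ref{prop:field}(b) it corresponds to a shift of $E_1$ or $E_2$. Hence $\operatorname{End}(T_y)\cong D$, and this is an isomorphism of $F$-algebras by Proposition~\ref{prop:g}(a). Comparing centers, $g^*\colon F\to\kappa(y)$ is an isomorphism, and $\alpha(y)=[D^{\mathrm{op}}]=[D]$ by (F3).

\emph{The point $y$ is not closed in $Y$.} Otherwise $T_y$ is a coherent sheaf on $Y$, and $\operatorname{End}(T_y)$ is a finitely generated $R$-module by Proposition~\ref{prop:g}(a). It is also a nonzero $F$-vector space, so $t$ acts surjectively on it. This contradicts Nakayama's lemma.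

\emph{The closure of $y$ contains a section.} Let $Z=\overline{\{y\}}\subset Y$ with the reduced structure; it is integral with function field $F$. Choose $y_0\in Z$, $y_0\neq y$. Since $Z\cap Y_F=\{y\}$, the function $t$ vanishes at $y_0$. So $R\subset\mathcal{O}_{Z,y_0}\subset F$, and $\mathcal{O}_{Z,y_0}\neq F$ because $t$ is not a unit in it. The only rings between a discrete valuation ring and its fraction field are these two, so $\mathcal{O}_{Z,y_0}=R$.

The pullback of $\alpha$ along $\operatorname{Spec}R=\operatorname{Spec}\mathcal{O}_{Z,y_0}\to Y$ is a class in $\operatorname{Br}(R)$ with image $\alpha(y)=[D]$ in $\operatorname{Br}(F)$. This contradicts Lemma~\ref{lem:ramified}.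
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
The form $\langle1,-x,t,-xt\rangle$ with $x$ invertible has corank $0$ where $t\neq0$ and corank $2$ where $t=0$. The localization of $\Bbbk[x,x^{-1},t]$ at the prime $(t)$ is $\kappa[t]_{(t)}$ with $\kappa=\Bbbk(x)$, and $x$ is not a square in $\kappa$. If $\mathcal{A}_{\mathcal{Q}}$ were geometric, Proposition~\ref{prop:local} would contradict Proposition~\ref{prop:dvr}.
\end{proof}

\begin{remark}\label{rem:nonclosed}
The variable $x$ only serves to provide a nonsquare. If $\Bbbk$ itself contains a nonsquare $x\neq0$, the same equation over $S=\operatorname{Spec}\Bbbk[t]$ is a counterexample over a smooth curve, by Propositions~\ref{prop:local} and~\ref{prop:dvr}; an instance is $u^2+v^2+t(z^2+w^2)=0$ over $\mathbb{R}$. So Theorem~\ref{thm:curve} needs its hypothesis on $\Bbbk$.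
\end{remark}

\begin{remark}
The total space in Theorem~\ref{thm:surface} is singular: all partial derivatives of the equation, including those in $x$ and $t$, vanish where $t=u=v=0$ and $z^2=xw^2$. This agrees with (K3), and it is the reason to look for a second example.
\end{remark}

\section{A factorial node}\label{sec:threefold}

In this section $R=\Bbbk[a,b,c,(1+b)^{-1}]$, $S=\operatorname{Spec}R$, $F=\operatorname{Frac}R$, and $\mathcal{Q}$ is the bundle of Theorem~\ref{thm:threefold}. The corank of a fiber is that of the matrix with rows $(a,b)$ and $(b,c)$. So $S_1=\{b^2=ac\}$, $S_2=\{o\}$ and $S_3=\emptyset$. The partial derivatives of the equation in $a,c,u,v$ are $z^2$, $w^2$, $2u$, $-2(1+b)v$; they have no common zero on $\mathbb{P}^3_S$, so $\mathcal{Q}$ is smooth over $\Bbbk$. The determinant of the form is $\delta=(1+b)(b^2-ac)$.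

For $s\in S$ let $R_s=\mathcal{O}_{S,s}$, with maximal ideal $\mathfrak{m}_s$ and dimension $d_s$. Let $\mathcal{A}_s$ be the residual category of $\mathcal{Q}_{R_s}$, and $\mathcal{T}_s\subset\mathcal{A}_s$ the full subcategory of objects on which every element of $\mathfrak{m}_s$ is nilpotent. These are the objects supported on the fiber over $s$. We first describe the double cover. Then we prove two properties of $\mathcal{T}_s$: a duality, which will force $Y$ to be regular, and a bound on $K_0(\mathcal{T}_o)$, which will force the fiber of $Y$ over $o$ to be small.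

\subsection{The double cover}

Let $B=R[\sigma]/(\sigma^2-\delta)$ and $B_o=B\otimes_RR_o$.

\begin{lemma}\label{lem:ufd}
The ring $B$ is a unique factorization domain, $\delta$ is not a square in $F$, and $\operatorname{Frac}B=\widetilde F:=F(\sqrt\delta)$. The ring $B_o$ is a local unique factorization domain with maximal ideal $\mathfrak{n}=(a,b,c,\sigma)$, finite over $R_o$, and it is not regular.
\end{lemma}

\begin{proof}
Recall Nagata's criterion: if $a$ is a prime element of a noetherian domain $B$ and $B[1/a]$ is a unique factorization domain, then so is $B$. After inverting $a$ the relation can be solved for $c=\bigl((1+b)b^2-\sigma^2\bigr)/\bigl((1+b)a\bigr)$, so $B[1/a]\cong\Bbbk[a^{\pm1},b,(1+b)^{-1},\sigma]$ is a unique factorization domain. As $B$ is free over the domain $R$, the element $a$ is a nonzerodivisor, so $B\subset B[1/a]$ is a domain. The quotient $B/aB=R_1[\sigma]/(\sigma^2-(1+b)b^2)$ is free over $R_1=\Bbbk[b,c,(1+b)^{-1}]$, so it embeds in $\Bbbk(b,c)[\sigma]/(\sigma^2-(1+b)b^2)$. This is a field, since $(1+b)b^2$ has odd valuation along $b=-1$. So $a$ is prime and the criterion applies. The localization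 $B\otimes_RF=F[\sigma]/(\sigma^2-\delta)$ is a domain, so $\delta$ is not a square and this ring is $\operatorname{Frac}B$.

The ring $B_o$ is finite over the local ring $R_o$, and $B_o/\mathfrak{m}_oB_o=\Bbbk[\sigma]/(\sigma^2)$, so $B_o$ is local with maximal ideal $\mathfrak{n}$. It is a localization of $B$, hence factorial. It is the quotient of the regular local ring $\Bbbk[a,b,c,\sigma]_{(a,b,c,\sigma)}$ by the nonzero element $\sigma^2-(1+b)(b^2-ac)$ of the square of the maximal ideal, so it has dimension $3$ and embedding dimension $4$.
\end{proof}

\subsection{Duality for objects supported on a fiber}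

\begin{lemma}\label{lem:duality}
For $T,T'\in\mathcal{T}_s$ and all $m$, the $R_s$-modules $\operatorname{Ext}^m(T,T')$ and $\operatorname{Ext}^{d_s-m}(T',T)$ have the same finite length.
\end{lemma}

\begin{proof}
Write $Q=\mathcal{Q}_{R_s}$, $\mathbb{P}=\mathbb{P}^3_{R_s}$, $i\colon Q\to\mathbb{P}$ and $\pi\colon\mathbb{P}\to\operatorname{Spec}R_s$, so $p=\pi i$. The schemes $Q$ and $\operatorname{Spec}R_s$ are regular, so all objects are perfect; this is where the smoothness of $\mathcal{Q}$ enters. Grothendieck duality reads $\operatorname{RHom}(G,p^!M)=\operatorname{RHom}_{R_s}(p_*G,M)$ with $p^!M=p^*M(-2)[2]$. It relates $\operatorname{RHom}(T',T)$ to $\operatorname{RHom}(T,T'(-2)[2])$. The point is to remove the twist, which is possible inside the residual category.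

\emph{A vanishing.} For $j\in\{0,1\}$ and $M\in\mathbf{D}^{\mathrm{b}}(R_s)$,
\[
\operatorname{RHom}(T,p^*M(-j))=\operatorname{RHom}(T(j-2),p^!M)[-2]=\operatorname{RHom}_{R_s}(p_*(T(j-2)),M)[-2]=0 .
\]
The category $\mathbf{D}^{\mathrm{b}}(\mathbb{P})$ has the semiorthogonal decomposition with components $\pi^*\mathbf{D}^{\mathrm{b}}(R_s)(k)$, $k=-1,0,1,2$. Since $\pi_*(i_*T'(-1))=\pi_*(i_*T'(-2))=0$, the object $i_*T'$ lies in the subcategory generated by the components $k=-1,0$. So $i^*i_*T'$ is generated by objects $p^*M(-j)$ with $j\in\{0,1\}$, and $\operatorname{RHom}(T,i^*i_*T')=0$.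

\emph{A triangle.} There is a triangle $i^*i_*T'\to T'\to T'(-2)[2]$. All products below are over $R_s$. The functor $i_*$ has kernel $\mathcal{O}_\Gamma$, where $\Gamma\subset Q\times\mathbb{P}$ is the graph of $i$. The projection $Q\times\mathbb{P}\to\mathbb{P}$ is flat, so by base change $i^*i_*$ has kernel $K=(\mathrm{id}\times i)^*\mathcal{O}_\Gamma$ on $Q\times Q$. The subscheme $Q\times Q\subset Q\times\mathbb{P}$ is the Cartier divisor cut out by the section $q$ of $\mathcal{O}_{\mathbb{P}}(2)$, and $q$ vanishes on $\Gamma$. Tensoring $\mathcal{O}(-2)\xrightarrow{q}\mathcal{O}$ with $\mathcal{O}_\Gamma$ shows that $K$ has cohomology $\mathcal{O}_\Delta$ in degree $0$ and $\mathcal{O}_\Delta(-2)$ in degree $-1$, where $\Delta$ is the diagonal. The truncation triangle $K\to\mathcal{O}_\Delta\to\mathcal{O}_\Delta(-2)[2]$ induces the required one.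

\emph{Conclusion.} With $T'^\vee$ the dual of the perfect complex $T'$,
\[
\operatorname{RHom}(T,T')\cong\operatorname{RHom}(T,T'(-2)[2])=\operatorname{RHom}(T'^\vee\otimes T,p^!R_s)\cong\operatorname{RHom}_{R_s}(\operatorname{RHom}(T',T),R_s).
\]
The complex $\operatorname{RHom}(T',T)$ is bounded. Its cohomology is finitely generated and killed by a power of $\mathfrak{m}_s$, so it has finite length. The Koszul complex gives $\operatorname{Ext}^k_{R_s}(\kappa(s),R_s)=\kappa(s)$ for $k=d_s$ and $0$ otherwise. By induction on length, a module $H$ of finite length has $\operatorname{Ext}^k_{R_s}(H,R_s)=0$ for $k\neq d_s$, and $\operatorname{Ext}^{d_s}_{R_s}(H,R_s)$ has the length of $H$. The hyperext spectral sequence therefore degenerates to $\operatorname{Ext}^m(T,T')\cong\operatorname{Ext}^{d_s}_{R_s}(\operatorname{Ext}^{d_s-m}(T',T),R_s)$.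
\end{proof}

\subsection{The Grothendieck group over the point $o$}

In Example~\ref{ex:node} the fiber of $\bar{\mathcal{Q}}$ over a node is $\mathbb{P}^1$, whose Grothendieck group has rank $2$. The same bound can be read off from the pair of planes. For a noetherian scheme $Z$ let $G_0(Z)=K_0(\operatorname{Coh}Z)$.

\begin{lemma}\label{lem:k0}
We have $\mathcal{T}_o\neq0$ and $\operatorname{rank}K_0(\mathcal{T}_o)\le2$.
\end{lemma}

\begin{proof}
The fiber over $o$ is $Z_0=\{u^2=v^2\}\subset\mathbb{P}^3_\Bbbk$. The plane $\Pi=\{u=v\}$ lies in it, and $\mathcal{O}_\Pi(-1)$ and $\mathcal{O}_\Pi(-2)$ have no cohomology, so $0\neq\mathcal{O}_\Pi\in\mathcal{T}_o$.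

Let $\mathcal{D}\subset\mathbf{D}^{\mathrm{b}}(\mathcal{Q}_{R_o})$ and $\mathcal{D}_o\subset\mathbf{D}^{\mathrm{b}}(R_o)$ be the subcategories of objects on which all elements of $\mathfrak{m}_o$ are nilpotent. The functors $p^*$ and $p_*$ are $R_o$-linear and these subcategories are thick, so the construction \eqref{eq:proj} stays inside $\mathcal{D}$. Hence $\mathcal{D}=\langle\mathcal{T}_o,\,p^*\mathcal{D}_o(1),\,p^*\mathcal{D}_o(2)\rangle$. Length gives $K_0(\mathcal{D}_o)=\mathbb{Z}$, so $K_0(\mathcal{D})\cong K_0(\mathcal{T}_o)\oplus\mathbb{Z}^2$. The class of an object of $\mathcal{D}$ is the alternating sum of the classes of its cohomology sheaves, and filtering these by powers of $\mathfrak{m}_o$ shows that $G_0(Z_0)\to K_0(\mathcal{D})$ is surjective. Now $\Pi\cong\mathbb{P}^2$ is closed in $Z_0$ with complement $\mathbb{A}^2$. In the exact sequence $G_0(\mathbb{P}^2)\to G_0(Z_0)\to G_0(\mathbb{A}^2)\to0$ the outer groups are $\mathbb{Z}^3$ and $\mathbb{Z}$. So $K_0(\mathcal{D})$ is generated by $4$ elements.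
\end{proof}

\subsection{Proof of Theorem~\ref{thm:threefold}}

Suppose that $\Phi\colon\mathbf{D}^{\mathrm{b}}(Y,\alpha)\to\mathcal{A}_{\mathcal{Q}}$ is an equivalence, with $g\colon Y\to S$ from Proposition~\ref{prop:g}. For $s\in S$ let $Y_s=Y\times_S\operatorname{Spec}R_s$; this is a localization, not the fiber. Its points are the points of $Y$ lying over generizations of $s$, with the same local rings, and the fiber $g^{-1}(s)$ is closed in $Y_s$. Proposition~\ref{prop:local} gives $\Phi_s\colon\mathbf{D}^{\mathrm{b}}(Y_s,\alpha)\to\mathcal{A}_s$, and by Proposition~\ref{prop:g}(b) it identifies the objects supported on $g^{-1}(s)$ with $\mathcal{T}_s$. The \emph{height} of a point of $Y$ is the dimension of its local ring.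

\medskip\noindent\textbf{Step 1.} \emph{Every closed point $y$ of $Y_s$ lies over $s$, and its local ring is regular of dimension $d_s$. All local rings of $Y$ are regular.}

The field $\kappa(y)\subset\operatorname{End}(T_y)$ is a finitely generated $R_s$-module by Proposition~\ref{prop:g}(a). A subring over which a field is finite is a field, so the kernel of $R_s\to\kappa(y)$ is $\mathfrak{m}_s$. Thus $g(y)=s$ and $\Phi_s(T_y)\in\mathcal{T}_s$. Since $T_y$ is a nonzero sheaf, $\operatorname{Ext}^m(T_y,T_y)$ is zero for $m<0$ and nonzero for $m=0$. By Lemma~\ref{lem:duality} it is zero for $m>d_s$ and nonzero for $m=d_s$. By (F2) these groups are computed over the local ring at $y$, and Lemma~\ref{lem:regular} applies. Any point $\xi\in Y$ lies in $Y_{g(\xi)}$ and specializes to a closed point there, so its local ring is a localization of a regular local ring.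

\medskip\noindent\textbf{Step 2.} \emph{Let $\eta\in S$ be the generic point. Then $Y_\eta\cong\operatorname{Spec}\widetilde F$ over $F$.}

We have $\mathbf{D}^{\mathrm{b}}(Y_\eta,\alpha)\cong\mathcal{A}_{\mathcal{Q}_F}\neq0$, so $Y_\eta\neq\emptyset$. By Step~1 the local rings at closed points are fields. So closed points have no proper generizations, every point is closed, and $Y_\eta$ is a finite disjoint union of spectra of fields. By Lemma~\ref{lem:ufd} and Proposition~\ref{prop:field}(a), each $T_y$ corresponds to a shift of the single object $E_0$. For $y\neq y'$ all Ext groups between $T_y$ and $T_{y'}$ vanish, while two shifts of $E_0$ have a nonzero one. So there is exactly one point $y$, and $\kappa(y)$, the center of $\operatorname{End}(T_y)$, is $F$-isomorphic to $\widetilde F$.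

\medskip\noindent\textbf{Step 3.} \emph{If $s\neq o$, every point of $Y$ over $s$ is closed in $Y_s$, and so has height $d_s$.}

The closed point $o$ is not a generization of $s$, so $\mathcal{Q}_{R_s}$ has simple degeneration. By (K1) there is an equivalence $\Psi\colon\mathbf{D}^{\mathrm{b}}(X,\mathcal{C})\to\mathcal{A}_s$ with $X=\operatorname{Spec}B'$ affine noetherian and $\mathcal{C}$ an Azumaya algebra. We use nothing else about $X$, and no linearity of $\Psi$. The difficulty is that $\Psi^{-1}\Phi_s$ need not respect the standard t-structures; we show that it still matches points with points up to shift.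

Proposition~\ref{prop:g} applied to $\Psi$ gives $\rho\colon R_s\to B'$, and $B'\subset\operatorname{End}(\mathcal{C})$ is finite over $R_s$ via $\rho$. So all maximal ideals of $B'$ contain $\rho(\mathfrak{m}_s)$, and $B'/\rho(\mathfrak{m}_s)B'$ is artinian. Thus the zero locus of $\rho(\mathfrak{m}_s)$ is the finite set of closed points of $X$, and $\Psi^{-1}(\mathcal{T}_s)$ consists of the complexes with cohomology of finite length.

\emph{For $y\in Y_s$ closed, $G=\Psi^{-1}\Phi_s(T_y)$ is a shift of $T_x$ for some closed $x\in X$.} The object $G$ has cohomology of finite length, $\operatorname{End}(G)$ is a division ring, and $\operatorname{Ext}^m(G,G)=0$ for $m<0$. The kernel of $B'\to\operatorname{End}(G)$ is a prime ideal. It contains $\rho(\mathfrak{m}_s)$, whose elements are nilpotent on $G$, so it is a maximal ideal $x$. It kills the cohomology of $G$, so each $H^k(G)$ is a power of $T_x$. Let $k_0\le k_1$ be the smallest and largest degrees of nonzero cohomology, and choose a nonzero map $\phi\colon H^{k_1}(G)\to H^{k_0}(G)$. The composite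
\[
G\to H^{k_1}(G)[-k_1]\xrightarrow{\phi}H^{k_0}(G)[-k_1]\to G[k_0-k_1]
\]
induces $\phi$ on $H^{k_1}$, so it is nonzero and $k_0=k_1$. Then $G\cong T_x^n[-k_0]$, and $n=1$ because $\operatorname{End}(G)$ is a division ring.

\emph{Every $T_x$ arises in this way.} Otherwise $M=\Phi_s^{-1}\Psi(T_x)\neq0$ satisfies $\operatorname{Hom}(M,T_y[n])=\operatorname{Hom}(T_x,T_{x'}[n'])=0$ for all closed $y$ and all $n$, since the corresponding $x'$ is different from $x$. This contradicts (F4).

\emph{Conclusion.} A complex with cohomology of finite length is an iterated extension of shifts of the $T_x$. Transporting along the exact equivalence $\Phi_s^{-1}\Psi$, every object of $\mathbf{D}^{\mathrm{b}}(Y_s,\alpha)$ supported on $g^{-1}(s)$ is an iterated extension of shifts of objects $T_y$, so its support is a finite set of closed points. Apply this to $\mathcal{B}|_Z$, where $Z\subset g^{-1}(s)$ is the reduced closure in $Y_s$ of a point $\xi$ over $s$. Then $Z$ is irreducible and a finite set of closed points, so $Z=\{\xi\}$. The height is given by Step~1.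

\medskip\noindent\textbf{Step 4.} \emph{Every point of $Y$ over $o$ has height at least $2$.}

A point of height $\le1$ over $o$ would give a closed subset of dimension $\ge2$ in the fiber, and with it a curve and a point. These should give three independent classes in $K_0(\mathcal{T}_o)$, against Lemma~\ref{lem:k0}. Since $Y$ has no ample line bundle to measure them with, we build three additive functions by hand: a generic length, an Euler characteristic, and a degree with respect to one Cartier divisor.

Let $Y'=Y_o$, and suppose that the minimal height of a point over $o$ is at most $1$. Let $\xi$ be a point over $o$ of minimal height; no proper generization of $\xi$ lies over $o$. Let $Z\subset g^{-1}(o)$ be the reduced closure of $\xi$ in $Y'$, and $y\in Z$ a closed point. Recall that a prime $\mathfrak{p}$ of a regular local ring $\mathcal{O}$ satisfies $\operatorname{ht}\mathfrak{p}+\dim\mathcal{O}/\mathfrak{p}=\dim\mathcal{O}$, and that $\mathcal{O}$ is factorial.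

\emph{The curve.} The ring $\mathcal{O}_{Y',y}$ is regular of dimension $3$, and $\xi$ is a prime of height $\le1$ in it, so there is a prime $\mathfrak{c}$ of height $2$ containing $\xi$. Let $C\subset Z$ be the reduced closure of $\mathfrak{c}$ in $Y'$. At every closed point $y'\in C$ we have $\dim\mathcal{O}_{C,y'}=3-2=1$ by Step~1. Each point of $C$ specializes to such a $y'$, so it is either the generic point or closed. Hence proper closed subsets of $C$ are finite sets of closed points, and $\xi\notin C$ because points of $C$ have height $2$ or $3$.

\emph{The divisor.} The connected components of the regular noetherian scheme $Y'$ are integral. Choose $h\in\mathfrak{m}_y\setminus\mathfrak{c}$ and an integral affine open $V\ni y$ on which $h$ is defined. Let $D_1,\dots,D_k$ be the irreducible components of $\{h=0\}\subset V$, $n_i$ the order of $h$ along $D_i$, and $I_i\subset\mathcal{O}_{Y'}$ the ideal of the reduced closure of $D_i$ in $Y'$. At each point of this closure, $I_i$ is a prime of height $1$ in a factorial ring, hence principal. So $I=\prod_iI_i^{n_i}$ is an invertible ideal, and factoring $h$ in the local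 rings of $V$ gives $I|_V=(h)$.

\emph{The functions.} For a coherent $\mathcal{B}$-module $G$ on $Y'$ supported on $g^{-1}(o)$ put
\[
\ell(G)=\operatorname{length}_{\mathcal{O}_{Y',\xi}}G_\xi,\qquad
\chi(G)=\sum_m(-1)^m\operatorname{length}_{R_o}H^m(Y',G),\qquad
\varphi(G)=\chi(G)-\chi(G\otimes I).
\]
The length $\ell(G)$ is finite because the support of $G_\xi$ consists of generizations of $\xi$ over $o$. For $\chi$, note that $H^m(Y',G)=\operatorname{Ext}^m(\mathcal{B},G)$ by (F2). These modules are finitely generated over $R_o$ by Proposition~\ref{prop:g}(a), are killed by a power of $\mathfrak{m}_o$, and vanish for $|m|\gg0$ because $\Phi_o(\mathcal{B})$ is a perfect complex on the regular scheme $\mathcal{Q}_{R_o}$. All three functions are additive in short exact sequences. Taking alternating sums over cohomology sheaves, they define homomorphisms to $\mathbb{Z}$ on the Grothendieck group of complexes supported on $g^{-1}(o)$, which $\Phi_o$ identifies with $K_0(\mathcal{T}_o)$.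

\emph{Their values.} For $G=T_y$ we have $\ell=0$ since $y\neq\xi$, $\varphi=0$ since $T_y\otimes I\cong T_y$, and $\chi=\operatorname{length}H^0(T_y)>0$. For $G=\mathcal{B}|_C$ we have $\ell=0$ since $\xi\notin C$. The map $I|_C\to\mathcal{O}_C$ of invertible sheaves on the integral scheme $C$ is nonzero at the generic point because $h\notin\mathfrak{c}$, so it is injective. Tensoring with the locally free sheaf $\mathcal{B}|_C$ gives an injection $G\otimes I\to G$ whose cokernel $G'$ is supported on finitely many closed points, with $G'_y\neq0$ because $h\in\mathfrak{m}_y$. So $\varphi(G)=\chi(G')=\operatorname{length}H^0(G')>0$. For $G=\mathcal{B}|_Z$ we have $\ell>0$. The matrix of values of $(\ell,\varphi,\chi)$ on $\mathcal{B}|_Z,\mathcal{B}|_C,T_y$ is triangular with nonzero diagonal, so $\operatorname{rank}K_0(\mathcal{T}_o)\ge3$. This contradicts Lemma~\ref{lem:k0}.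

\medskip\noindent\textbf{Step 5.} \emph{A local ring of $Y$ equals $B_o$.}

Since $\mathcal{T}_o\neq0$, the scheme $Y'=Y_o$ is nonempty. Let $y$ be a closed point and $\mathcal{O}=\mathcal{O}_{Y',y}$. By Step~1, $y$ lies over $o$ and $\mathcal{O}$ is a regular local ring of dimension $3$. Its generic point has height $0$. By Step~4 it lies over some $s\neq o$, and by Step~3 $d_s=0$, so $s=\eta$. By Step~2 we may identify $\operatorname{Frac}\mathcal{O}$ with $\widetilde F$ over $F$. Thus $R_o\subset\mathcal{O}\subset\widetilde F$ and $\mathfrak{m}_y\cap R_o=\mathfrak{m}_o$. As $\mathcal{O}$ is normal and $B_o\subset\widetilde F$ is integral over $R_o$, we get $B_o\subset\mathcal{O}$. The prime $\mathfrak{m}_y\cap B_o$ lies over $\mathfrak{m}_o$, so it is $\mathfrak{n}$.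

Let $\mathfrak{p}\subset\mathcal{O}$ be a prime of height $1$, lying over $s\in S$, and $\mathfrak{q}=\mathfrak{p}\cap B_o$. By Steps~4 and~3, $s\neq o$ and $d_s=1$. In the integral extension $R_o\subset B_o$ distinct primes in a chain have distinct contractions, so $\operatorname{ht}\mathfrak{q}\le d_s=1$; and $\mathfrak{q}\neq0$ because $s\neq\eta$. So $(B_o)_{\mathfrak{q}}$ is a discrete valuation ring with $(B_o)_{\mathfrak{q}}\subset\mathcal{O}_{\mathfrak{p}}\subsetneq\widetilde F$, which forces $\mathcal{O}_{\mathfrak{p}}=(B_o)_{\mathfrak{q}}$.

Now factoriality enters, as in Example~\ref{ex:node}. Let $0\neq f\in\mathcal{O}$ and write $f=f_1/f_2$ with $f_1,f_2\in B_o$ coprime. Suppose that a prime element $\pi\in B_o$ divides $f_2$. Then $\pi\in\mathfrak{n}\subset\mathfrak{m}_y$, so $\pi\mathcal{O}$ has a minimal prime $\mathfrak{p}$, of height $1$ by Krull's principal ideal theorem. The prime $\mathfrak{q}=\mathfrak{p}\cap B_o$ has height $1$ and contains the nonzero prime $\pi B_o$, so $\mathfrak{q}=\pi B_o$ and $\mathcal{O}_{\mathfrak{p}}=(B_o)_{(\pi)}$. But $f\in\mathcal{O}_{\mathfrak{p}}$, while $f$ has negative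 $\pi$-adic valuation since $\pi\nmid f_1$. So $f_2$ is a unit and $f\in B_o$. Hence $\mathcal{O}=B_o$.

\medskip
The ring $\mathcal{O}$ is regular and $B_o$ is not, by Lemma~\ref{lem:ufd}. This contradiction proves Theorem~\ref{thm:threefold}. \qed

\begin{remark}
Steps 1--4 describe properties that the split model of Example~\ref{ex:node} has: $\bar{\mathcal{Q}}$ is regular, and the points of the exceptional $\mathbb{P}^1$ have heights $2$ and $3$. Only the last paragraph of Step~5 separates the two bundles. Step~4 cannot be omitted: the blowup of the node of $\operatorname{Spec}B$ is regular along its exceptional divisor, because the tangent cone $\sigma^2=b^2-ac$ is the cone over a smooth quadric, and the generic point of this divisor has height $1$ and lies over $o$.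
\end{remark}

\section{Smooth sections over a curve}\label{sec:curve}

Let $\Bbbk$ be algebraically closed and $S$ a smooth connected curve over $\Bbbk$ (separated and of finite type, hence affine or projective), with function field $F$. By Tsen's theorem every quadratic form over $F$ in at least three variables has a nontrivial zero, so sections exist. They may pass through singular points of the degenerate fibers, and we have to move them. For a form $q$ on a bundle $E$ and a closed point $s$, call an isotropic line $P\subset E_s=E\otimes\kappa(s)$ \emph{smooth} if $\beta(P,E_s)\neq0$. A section is smooth if its fibers at all closed points are. If $q$ is nondegenerate on $E_s$, every isotropic line is smooth. If $q$ has rank at least $2$ on $E_s$, then $E_s$ contains a hyperbolic plane because $\Bbbk$ is algebraically closed, so a smooth isotropic line exists.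

\begin{lemma}\label{lem:approx}
Let $E$ be a vector bundle of rank $r\in\{3,4\}$ on $S$ with an $\mathcal{L}$-valued quadratic form $q$ that is nondegenerate over $F$. Let $\Delta\subset S$ be a finite set of closed points, and for $s\in\Delta$ let $P_s\subset E_s$ be a smooth isotropic line. Then there is an isotropic line subbundle $L\subset E$ with $L_s=P_s$ for all $s\in\Delta$.
\end{lemma}

\begin{proof}
Choose $0\neq e\in E_F$ isotropic. Projection from $e$ parametrizes the generic fiber rationally, and the plan is to approximate local solutions in the parameter space, where weak approximation is available. The parametrization is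
\[
\theta(m)=q(m)e-\beta(e,m)m ,
\]
where $\mathcal{L}$ is trivialized at the generic point. Since $q(e)=0$, we have $q(\theta(m))=-q(m)\beta(e,m)^2+\beta(e,m)^2q(m)=0$. If $m$ is isotropic, then $\theta(m)=-\beta(e,m)m$, which spans the same line as $m$ provided $\beta(e,m)\neq0$.

\emph{Local lifts.} Fix $s\in\Delta$, let $\widehat{\mathcal{O}}$ be the completed local ring with uniformizer $\varpi$ and fraction field $F_s$, let $M=E\otimes\widehat{\mathcal{O}}$, and trivialize $\mathcal{L}$ over $\widehat{\mathcal{O}}$. We claim that there is an isotropic $m_s\in M$ whose reduction spans $P_s$ and with $\beta(e,m_s)\neq0$. Lift a generator of $P_s$ to $m'\in M$ and choose $n'\in M$ with $\beta(m',n')$ a unit. The polynomial $q(m'+\lambda n')=q(m')+\lambda\beta(m',n')+\lambda^2q(n')$ has a simple root at $\lambda=0$ modulo $\varpi$, so by Hensel's lemma it has a root $\lambda\in\varpi\widehat{\mathcal{O}}$. Let $m=m'+\lambda n'$. Rescale $n'$ so that $\beta(m,n')=1$ and put $n=n'-q(n')m$. Then $q(m)=q(n)=0$, $\beta(m,n)=1$, and $M=H\oplus H^\perp$ with $H$ spanned by $m,n$. For $w\in\varpi H^\perp$ the vector $m_w=m+w-q(w)n$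 is isotropic, since $q(m_w)=q(w)-q(w)\beta(m,n)=0$, and $m_w\equiv m$ modulo $\varpi$. Suppose that
\[
\beta(e,m_w)=\beta(e,m)+\beta(e,w)-q(w)\beta(e,n)
\]
vanishes for all $w\in\varpi H^\perp$. A polynomial over $F_s$ that vanishes on the lattice $\varpi H^\perp$ is zero, so its parts of degree $0,1,2$ vanish. The form $q$ is nondegenerate on $H^\perp\otimes F_s$, which has dimension $r-2\ge1$, so it is nonzero there. Hence $e$ is orthogonal to $m$, $H^\perp$ and $n$, which contradicts nondegeneracy over $F_s$. So some $m_w$ can serve as $m_s$.

\emph{Approximation.} If $\Delta=\emptyset$ put $e'=e$. Otherwise recall that $F$ is dense in $\prod_{s\in\Delta}F_s$ (weak approximation). The map $\theta$ is continuous and $\theta(m_s)$ is a nonzero multiple $\mu_sm_s$. So there is $m\in E_F$ with $e'=\theta(m)\in\mu_s(m_s+\varpi M)$ for all $s\in\Delta$. Let $L=E\cap Fe'$ be the saturation. On the smooth curve $S$ the torsion-free quotient $E/L$ is locally free, so $L$ is a line subbundle, and it is isotropic because it is so generically. At $s\in\Delta$ the completion of $L$ is generated by $\mu_s^{-1}e'\equiv m_s$, so $L_s=P_s$.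
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:curve}]
Since $S_2\neq S$, the generic corank is $0$ or $1$.

\emph{Case $S_1\neq S$.} The set $S_1$ is finite and $q$ is nondegenerate over $F$. Since $S_3=\emptyset$, the rank of $q$ is at least $2$ at each $s\in S_1$, so there is a smooth isotropic line $P_s$. Lemma~\ref{lem:approx} with $\Delta=S_1$ gives a section that is smooth over $S_1$, and it is smooth elsewhere because the fibers there are nondegenerate.

\emph{Case $S_1=S$.} Now $q$ is degenerate over $F$, so we divide by the radical, find a smooth section of the resulting conic bundle, and lift it. The kernel $N$ of $E\to E^\vee\otimes\mathcal{L}$ has rank $1$ and torsion-free quotient, so it is a line subbundle. The form descends to $q'$ on the rank $3$ bundle $E'=E/N$, and the corank of $q'$ at each point is one less than that of $q$. So $q'$ is nondegenerate outside the finite set $S_2$ and has rank $2$ over $S_2$. Lemma~\ref{lem:approx} with $\Delta=S_2$ gives a smooth section $L_0\subset E'$.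

Let $L_1\subset E'$ be any smooth section for $q'$. If the inclusion lifts to a map $L_1\to E$, the lift is injective on fibers and isotropic, and the pairing $E\to L_1^\vee\otimes\mathcal{L}$ factors as a composite of surjections through $E'$. So the lift is a smooth section of $p$. The obstruction is the pullback of the extension $0\to N\to E\to E'\to0$ to $L_1$, a class in $H^1(S,N\otimes L_1^\vee)$. If $S$ is affine this group vanishes, and we take $L_1=L_0$.

Let $S$ be projective of genus $\gamma$. We make the group vanish by choosing $L_1$ of very negative degree. Pick distinct closed points $t_0,\dots,t_n\in S\setminus S_2$; the fibers over them are smooth conics. By Lemma~\ref{lem:approx} there is a section $L_1\subset E'$ that is smooth over $S_2$, agrees with $L_0$ at $t_1,\dots,t_n$ and differs from $L_0$ at $t_0$. It is a smooth section, and $L_1\neq L_0$ over $F$. The pairing $L_0\otimes L_1\to\mathcal{L}$ given by the polar form of $q'$ is nonzero: otherwise $L_0$ and $L_1$ would span over $F$ a plane $U$ with $U\subset U^\perp$, while $\dim U^\perp=1$ in a nondegenerate ternary space. The pairing vanishes at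 $t_1,\dots,t_n$, where the two isotropic lines coincide. Hence $\deg\mathcal{L}-\deg L_0-\deg L_1\ge n$, and
\[
\deg(N\otimes L_1^\vee)\ge\deg N+\deg L_0-\deg\mathcal{L}+n .
\]
For $n$ large the right side exceeds $2\gamma-2$, so $H^1(S,N\otimes L_1^\vee)=0$ and $L_1$ lifts.

In both cases $p$ has a smooth section, and (K2) applies because $S_2\neq S$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Xie} Fei Xie, \emph{Residual categories of quadric surface bundles}, arXiv:2203.01031 (2022).
\end{thebibliography}
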